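\title{Non-commutative crepant resolutions pass to faces of lattice polytopes}

\begin{abstract}
Let $P$ be a lattice polytope and $F$ a face of $P$. We prove, over an arbitrary field, that if the toric algebra of the cone over $P$ has a non-commutative crepant resolution (NCCR), then so does the toric algebra of the cone over $F$; neither resolution is required to be toric. This proves a conjecture posed by Malter and Sheshmani. Inverting a monomial reduces the statement to descending an NCCR from $R[t^{\pm1}]$ to $R$. We show that the reflexive module defining the NCCR carries a connection in the direction $\partial/\partial t$, and that this connection forces the specialization $t=1$ to have finite global dimension. The method does not need the toric hypothesis: for every noetherian normal Gorenstein domain $R$, either all of the rings $R$, $R[t]$, $R[t^{\pm1}]$ have an NCCR or none of them does.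
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\Bbbk$ is an arbitrary field and commutative rings are noetherian.

\subsection{Non-commutative crepant resolutions}
Let $R$ be a normal domain. For an $R$-module $X$ put $X^*=\operatorname{Hom}_R(X,R)$. A finitely generated module $M$ is \emph{reflexive} if the natural map $M\to M^{**}$ is an isomorphism, and $\operatorname{ref}R$ denotes the category of finitely generated reflexive modules.

\begin{definition}\label{def:nccr}
A \emph{non-commutative resolution} of $R$ is an $R$-algebra $\Lambda=\operatorname{End}_R(M)$ with $0\neq M\in\operatorname{ref}R$ and $\operatorname{gl\,dim}\Lambda<\infty$. It is a \emph{non-commutative crepant resolution} (NCCR) if moreover $R$ is Gorenstein and $\Lambda$ is a maximal Cohen--Macaulay (MCM) $R$-module. If $R$ is an affine toric algebra, the NCCR is \emph{toric} if $M$ is a direct sum of reflexive modules of rank one.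
\end{definition}

Each condition imitates a property of a crepant resolution $f\colon Y\to\operatorname{Spec}R$. Finite global dimension stands for smoothness of $Y$, since a commutative local ring has finite global dimension exactly when it is regular. The form $\operatorname{End}_R(M)$ stands for birationality: at a prime $\mathfrak p$ of height at most one the module $M_\mathfrak p$ is free, so $\Lambda_\mathfrak p$ is a matrix algebra over $R_\mathfrak p$. Finally, the trace form gives $\operatorname{Hom}_R(\Lambda,R)\cong\Lambda$ (Lemma~\ref{lem:trace}), and over a Gorenstein ring the MCM condition says that $\operatorname{Ext}^i_R(\Lambda,R)=0$ for $i>0$; together these play the role of $\omega_Y\cong f^*\omega_R$. A regular domain of finite dimension is its own NCCR. A first singular case is $A=\Bbbk[x^2,xy,y^2]$: if $A_1\subset\Bbbk[x,y]$ is the span of the monomials of odd degree, then $\operatorname{End}_A(A\oplus A_1)$ is a toric NCCR (Example~\ref{ex:A1nccr}).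

\subsection{Faces of lattice polytopes}
For a lattice $N$ with dual $N^\vee=\operatorname{Hom}(N,\mathbb Z)$ and a strongly convex rational polyhedral cone $\tau\subset N_{\mathbb R}$, let
\[
R_{\tau,N}=\Bbbk[\tau^\vee\cap N^\vee]
\]
be the toric algebra, with $\Bbbk$-basis the monomials $\chi^w$ for $w\in\tau^\vee\cap N^\vee$. For a lattice polytope $P\subset\mathbb R^n$ put $\sigma_P=\operatorname{Cone}(P\times\{1\})\subset\mathbb R^{n+1}$ and $R_P=R_{\sigma_P,N_P}$. Here $N_P$ may be taken to be $\mathbb Z^{n+1}$ or $\operatorname{span}(\sigma_P)\cap\mathbb Z^{n+1}$. The two lattices differ when $\dim P<n$, and our results hold for either choice, made independently for each polytope. Lattice polytopes $Q\subset\mathbb R^k$ and $F\subset\mathbb R^n$ are \emph{lattice equivalent} if there is an affine bijection $\operatorname{aff}Q\to\operatorname{aff}F$ that carries $\operatorname{aff}(Q)\cap\mathbb Z^k$ onto $\operatorname{aff}(F)\cap\mathbb Z^n$ and $Q$ onto $F$. Faces are nonempty.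

Suppose that $Q$ is lattice equivalent to a face of $P$. It is known that if $R_P$ has a toric NCCR, then $R_Q$ has a toric NCCR. The conjecture posed in \cite{MS} is that the word ``toric'' can be removed from both the hypothesis and the conclusion. We prove it.

\begin{theorem}\label{thm:faces}
Let $\Bbbk$ be any field, and let $Q\subset\mathbb R^k$ be a lattice polytope that is lattice equivalent to a face $F$ of a lattice polytope $P\subset\mathbb R^n$. If $R_P$ has an NCCR, then $R_Q$ has an NCCR. If the NCCR of $R_P$ is toric, then so is the one constructed for $R_Q$.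
\end{theorem}

The face $F$ determines an open subset of $\operatorname{Spec}R_P$: inverting a suitable monomial turns $R_P$ into a Laurent polynomial ring $R_0[t_1^{\pm1},\dots,t_r^{\pm1}]$ over the toric algebra $R_0$ of the face, and NCCRs localize. The question is therefore whether an NCCR descends from $R_0[t^{\pm1}]$ to $R_0$.

For a toric NCCR one sees why it does. Reflexive modules of rank one are classified by the divisor class group, which is the same for $R_0$ and $R_0[t^{\pm1}]$. So the NCCR has the form $\Lambda_0[t^{\pm1}]$ with $\Lambda_0=\operatorname{End}_{R_0}(L)$, and $\operatorname{gl\,dim}\Lambda_0\le\operatorname{gl\,dim}\Lambda_0[t^{\pm1}]$, because every $\Lambda_0$-module $X$ is a direct summand of $X[t^{\pm1}]$ and projective $\Lambda_0[t^{\pm1}]$-modules are projective over $\Lambda_0$. For a module $M$ of higher rank there is no such classification, and a priori $M$ is a family of $R_0$-modules that varies with $t$. Geometry still suggests a positive answer: if $Y\to\operatorname{Spec}R_0\times\mathbb G_m$ is a resolution over an algebraically closed field of characteristic zero, then a general fiber of $Y\to\mathbb G_m$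 is smooth by generic smoothness. But this heuristic concerns general fibers and characteristic zero, while over $\mathbb F_2$ the only rational point of $\mathbb G_m$ is $t=1$. For NCCRs it turns out that \emph{every} specialization works, and that the base ring need not be toric.

\begin{theorem}\label{thm:general}
Let $R$ be a noetherian normal Gorenstein domain, let $a\in R$, and let $T\subset R[t]$ be a multiplicative set with $g(a)\in R^\times$ for all $g\in T$. Put $B=T^{-1}R[t]$, so that $B/(t-a)B=R$. Then $R$ has an NCCR if and only if $B$ has one. More precisely, for every NCCR $\operatorname{End}_B(M)$ of $B$, the algebra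
\[
\operatorname{End}_R\big((M/(t-a)M)^{**}\big)\cong\operatorname{End}_B(M)/(t-a),
\]
where the double dual is taken over $R$, is an NCCR of $R$ of global dimension at most $\operatorname{gl\,dim}\operatorname{End}_B(M)-1$. In particular, for every $r$ either all of the rings $R$, $R[t_1,\dots,t_r]$, $R[t_1^{\pm1},\dots,t_r^{\pm1}]$ have an NCCR or none of them does.
\end{theorem}

For one kind of facet this gives the converse of Theorem~\ref{thm:faces}.

\begin{corollary}\label{cor:pyramid}
Let $P\subset\mathbb R^n$ be a lattice polytope, let $w\in\mathbb Z^n$, and let $\operatorname{Pyr}(P)=\operatorname{conv}\big(P\times\{0\}\cup\{(w,1)\}\big)\subset\mathbb R^{n+1}$ be the pyramid of lattice height one over $P$. Then $R_P$ has an NCCR if and only if $R_{\operatorname{Pyr}(P)}$ has one.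
\end{corollary}

\subsection{Structure of the proof}
Let $\Lambda=\operatorname{End}_B(M)$ and $\pi=t-a$. The main difficulty is the global dimension of $\Lambda/\pi\Lambda$. The argument has three steps.
\begin{enumerate}
\item If a ring $\Lambda$ has a derivation $D$ with $D(\pi)=1$, then passing to $\Lambda/\pi\Lambda$ lowers the global dimension (Section~\ref{sec:derivation}). Such a $D$ exists as soon as $\partial/\partial t$ lifts to a connection on $M$.
\item The obstruction to a connection is a class in $\operatorname{Ext}^1_B(M,M)$. Because $\Lambda$ is MCM, this class vanishes as soon as it vanishes at the primes of height at most two (Section~\ref{sec:connections}).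
\item At primes of height two the connection exists. For toric $B$ this holds for every reflexive module, by an explicit classification (Section~\ref{sec:toric}); this proves Theorem~\ref{thm:faces}. For general $B$ it follows from the finiteness of $\operatorname{gl\,dim}\Lambda$ (Section~\ref{sec:general}); this proves Theorem~\ref{thm:general}.
\end{enumerate}
Section~\ref{sec:examples} shows the method in two small cases, and Section~\ref{sec:prelim} collects the standard facts that we use.

\section{Two small cases}\label{sec:examples}

The first example shows what can go wrong under specialization and why a derivation is the remedy.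

\begin{example}\label{ex:commutative}
Let $B=\Bbbk[t]$ and $\Lambda=\Bbbk[s]$ with $t=s^2$. Then $\Lambda$ is free over $B$, hence MCM, and has global dimension one. But $\Lambda/t\Lambda=\Bbbk[s]/(s^2)$ has infinite global dimension, since the minimal resolution of $\Bbbk$, in which every map is multiplication by $s$, does not terminate. So finite global dimension and the MCM property alone do not suffice, and the form $\Lambda=\operatorname{End}_B(M)$ has to be used.

In the commutative case the criterion is familiar. If $(\Lambda,\mathfrak m)$ is a regular local ring and $0\ne\pi\in\mathfrak m$, then $\Lambda/\pi\Lambda$ is regular if and only if $\pi\notin\mathfrak m^2$. A derivation $D$ of $\Lambda$ satisfies $D(\mathfrak m^2)\subset\mathfrak m$ by the Leibniz rule, so $D(\pi)=1$ forces $\pi\notin\mathfrak m^2$. For $\pi=s^2$ no such derivation exists, as $D(s^2)=2sD(s)$.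
\end{example}

We therefore want to extend $\partial/\partial t$ from $B$ to $\operatorname{End}_B(M)$. If $\nabla\colon M\to M$ is an additive map with $\nabla(bm)=b\nabla m+(\partial b/\partial t)m$, then $\lambda\mapsto\nabla\lambda-\lambda\nabla$ is such an extension. The second example shows the reduction to a Laurent polynomial ring, and a module on which $\nabla$ is not the obvious operator.

\begin{example}\label{ex:triangle}
Let $P$ be the triangle with vertices $(0,0)$, $(2,0)$, $(0,2)$ and let $F$ be the edge from $(0,0)$ to $(2,0)$. A character $(a,b,c)\in\mathbb Z^3$ takes the values $c$, $2a+c$, $2b+c$ on the three generators of $\sigma_P$. Writing $\chi^{(a,b,c)}=X^cY^{2a+c}Z^{2b+c}$ identifies $R_P$ with the span of the monomials whose three exponents have the same parity, so $R_P=\Bbbk[X^2,Y^2,Z^2,XYZ]$. The character $(0,1,0)$ vanishes on $\sigma_F$ and is positive on the third generator. Invert $t=\chi^{(0,1,0)}=Z^2$ and put $x=XZ$, $y=Y$. Then $\chi^{(a,b,c)}=x^cy^{2a+c}t^b$, subject only to $c\ge0$ and $2a+c\ge0$, so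
\[
B:=R_P[t^{-1}]=A[t^{\pm1}],\qquad A=\Bbbk[x^2,xy,y^2],
\]
and $A$ is the toric algebra of the segment $[0,2]$.

Grade $\mathcal S=\Bbbk[x,y,t^{\pm1}]$ by the parity of the degree in $x,y$, so $\mathcal S=\mathcal S_0\oplus\mathcal S_1$ with $\mathcal S_0=B$ and $\mathcal S_1=A_1[t^{\pm1}]$. Let $\ell=x+ty$ and
\[
I=\ell\mathcal S\cap B=\ell\mathcal S_1=(x^2+txy,\;xy+ty^2).
\]
This is a prime ideal of height one, since $\mathcal S/\ell\mathcal S$ is a two-dimensional domain finite over $B/I$; hence it is a reflexive $B$-module of rank one. The ideal moves with $t$, and $\partial/\partial t$ does not preserve it: $\partial(x^2+txy)/\partial t=xy$ is not divisible by $\ell$. Nevertheless the formula $\nabla(\ell f)=\ell\,\partial f/\partial t$, for $f\in\mathcal S_1$, satisfies the Leibniz rule and kills both generators of $I$. It reflects the isomorphism $I\cong A_1\otimes_AB$. For $M=B\oplus I$ we get $\operatorname{End}_B(M)\cong\operatorname{End}_A(A\oplus A_1)[t^{\pm1}]$, the induced derivation differentiates the coefficients in $t$, and setting $t=1$ returns $\operatorname{End}_A(A\oplus A_1)$.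
\end{example}

In this example $M$ is extended from $A$. In general we neither prove nor need that; we only produce $\nabla$, which says that $M$ is constant in $t$ to first order. If $B$ contained $\mathbb Q$ and $M$ were $\pi$-adically complete, one could integrate: $\sum_{n\ge0}(-\pi)^n\nabla^n(m)/n!$ is congruent to $m$ modulo $\pi$ and is killed by $\nabla$, because applying $\nabla$ gives a telescoping sum. The proof below uses only the terms of order at most one, and this is why it works in every characteristic.

\section{Conventions and standard facts}\label{sec:prelim}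

Modules over commutative rings are finitely generated unless stated otherwise, and $\operatorname{depth}0=\infty$. A ring $R$ is Gorenstein if all its localizations at primes are, and an $R$-module $X$ is MCM if $\operatorname{depth}_{R_\mathfrak p}X_\mathfrak p\ge\dim R_\mathfrak p$ for every prime $\mathfrak p$. For a module $L$, $\operatorname{add}L$ is the category of direct summands of the modules $L^m$, $m\ge0$.

\subsection{Depth}
Let $(S,\mathfrak m)$ be a local ring.
\begin{enumerate}
\item[(D1)] If $0\to X'\to X\to X''\to0$ is exact, then $\operatorname{depth}X'\ge\min(\operatorname{depth}X,\operatorname{depth}X''+1)$ and $\operatorname{depth}X''\ge\min(\operatorname{depth}X,\operatorname{depth}X'-1)$. If $x\in\mathfrak m$ acts injectively on $X$, then $\operatorname{depth}X/xX=\operatorname{depth}X-1$.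
\item[(D2)] For a module $X$ over any ring $R$, a prime $\mathfrak p$ lies in $\operatorname{Ass}X$ if and only if $\operatorname{depth}X_\mathfrak p=0$, and $X\to\prod_{\mathfrak p\in\operatorname{Ass}X}X_\mathfrak p$ is injective. If $R$ is a domain, $X$ is torsion-free if and only if $\operatorname{depth}X_\mathfrak p\ge1$ for all $\mathfrak p\neq0$.
\item[(D3)] If $S$ is regular, MCM modules are free (Auslander--Buchsbaum formula).
\item[(D4)] If $S$ is Gorenstein, $X$ is MCM if and only if $\operatorname{Ext}^i_S(X,S)=0$ for all $i>0$. In particular, over a Gorenstein ring it suffices to test the MCM condition at maximal ideals.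
\item[(D5)] Let $x\in\mathfrak m$ be a nonzerodivisor. Then $\dim S/xS=\dim S-1$. If $S$ is Gorenstein, so is $S/xS$. If $S/xS$ is regular, so is $S$.
\end{enumerate}
A normal domain $R$ has $R_\mathfrak p$ regular for $\operatorname{ht}\mathfrak p\le1$ and $\operatorname{depth}R_\mathfrak p\ge2$ for $\operatorname{ht}\mathfrak p\ge2$, and it is the intersection of its localizations at primes of height at most one. Each of the properties normal, Gorenstein, regular passes from $R$ to $R[t]$ and to localizations. If $R\to B$ is flat, then $\operatorname{Ext}^i_R(X,Y)\otimes_RB\cong\operatorname{Ext}^i_B(X\otimes_RB,Y\otimes_RB)$ for all $i\ge0$; in particular $X\otimes_RB$ is reflexive if $X$ is.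

The next lemma makes precise that reflexive modules are determined in codimension one.

\begin{lemma}\label{lem:reflexive}
Let $R$ be a normal domain.
\begin{enumerate}
\item[(a)] If $\operatorname{depth}Y_\mathfrak p\ge2$, then $\operatorname{depth}\operatorname{Hom}_R(X,Y)_\mathfrak p\ge2$ for every $X$.
\item[(b)] Let $\alpha\colon X\to Y$ be a map of torsion-free modules that is an isomorphism at all primes of height at most one. If $\operatorname{depth}X_\mathfrak p\ge2$ whenever $\operatorname{ht}\mathfrak p\ge2$, then $\alpha$ is an isomorphism.
\item[(c)] A module $X$ is reflexive if and only if it is torsion-free and $\operatorname{depth}X_\mathfrak p\ge2$ whenever $\operatorname{ht}\mathfrak p\ge2$. The dual of any module is reflexive.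
\item[(d)] If $R$ is regular local of dimension at most two, reflexive modules are free.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A presentation of $X$ gives an exact sequence $0\to\operatorname{Hom}(X,Y)\to Y^a\to Y^b$. The image $Z$ of the last map has $\operatorname{depth}Z_\mathfrak p\ge1$, because $\operatorname{Ass}Z\subset\operatorname{Ass}Y$. Now apply (D1).

(b) The kernel of $\alpha$ vanishes at the prime $0$, so it is a torsion submodule of $X$, hence zero. Let $Z=\operatorname{coker}\alpha$ and suppose $\mathfrak p\in\operatorname{Ass}Z$. Then $\operatorname{ht}\mathfrak p\ge2$, so $\operatorname{depth}X_\mathfrak p\ge2$ and $\operatorname{depth}Y_\mathfrak p\ge1$, and (D1) gives $\operatorname{depth}Z_\mathfrak p\ge1$, a contradiction. Thus $Z=0$.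

(c) A dual module is torsion-free and satisfies the depth condition by (a) with $Y=R$; this applies to $X\cong(X^*)^*$ if $X$ is reflexive. Conversely, if $X$ is torsion-free, then $X_\mathfrak p$ is free for $\operatorname{ht}\mathfrak p\le1$, so $X\to X^{**}$ is an isomorphism at these primes, and (b) applies.

(d) By (c) a reflexive module is MCM, and (D3) applies.
\end{proof}

\subsection{Global dimension}
Let $\Lambda$ be an algebra that is finite as a module over a commutative ring $R$.
\begin{enumerate}
\item[(G1)] The left and right global dimensions of $\Lambda$ agree, and they equal the supremum of the projective dimensions of finitely generated modules.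
\item[(G2)] $\operatorname{gl\,dim}\Lambda[t]=\operatorname{gl\,dim}\Lambda+1$.
\item[(G3)] For a multiplicative set $T\subset R$ we have $\operatorname{gl\,dim}T^{-1}\Lambda\le\operatorname{gl\,dim}\Lambda$: a $T^{-1}\Lambda$-module equals its own localization, so one localizes a projective resolution over $\Lambda$. Moreover $\operatorname{gl\,dim}\Lambda=\sup_\mathfrak m\operatorname{gl\,dim}\Lambda_\mathfrak m$ over the maximal ideals of $R$, since $\operatorname{Ext}_\Lambda$ of finitely generated modules localizes.
\end{enumerate}
With these facts NCCRs ascend without difficulty.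

\begin{lemma}\label{lem:ascent}
Let $\operatorname{End}_R(L)$ be an NCCR of a normal Gorenstein domain $R$, and let $B\ne0$ be a localization of $R$ or of $R[t]$. Then $\operatorname{End}_B(L\otimes_RB)$ is an NCCR of $B$. If $L$ is a direct sum of reflexive modules of rank one, so is $L\otimes_RB$.
\end{lemma}

\begin{proof}
The ring $B$ is a normal Gorenstein domain, flat over $R$ and containing $R$. So $L\otimes_RB$ is reflexive of the same rank as $L$, the same holds for each summand of $L$, and $\operatorname{End}_B(L\otimes_RB)=\Lambda\otimes_RB$ with $\Lambda=\operatorname{End}_R(L)$. This is a central localization of $\Lambda$ or of $\Lambda[t]$, so it has finite global dimension by (G2) and (G3). It is MCM by (D4), because $\operatorname{Ext}^i_B(\Lambda\otimes_RB,B)=\operatorname{Ext}^i_R(\Lambda,R)\otimes_RB=0$ for $i>0$.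
\end{proof}

\section{Derivations and global dimension}\label{sec:derivation}

This section is pure ring theory. Modules are arbitrary left modules, and $\operatorname{gl\,dim}$ is the left global dimension. A \emph{derivation} of a ring $\Lambda$ is an additive map $D$ with $D(\lambda\mu)=D(\lambda)\mu+\lambda D(\mu)$. Let $\pi\in\Lambda$ be a central nonzerodivisor and $\Gamma=\Lambda/\pi\Lambda$.

\begin{lemma}\label{lem:torsionfree}
If $\pi$ acts injectively on a $\Lambda$-module $K$, then $\operatorname{pd}_\Gamma K/\pi K\le\operatorname{pd}_\Lambda K$.
\end{lemma}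

\begin{proof}
The resolution $0\to\Lambda\xrightarrow{\pi}\Lambda\to\Gamma\to0$ shows that $\operatorname{Tor}^\Lambda_1(\Gamma,K)=\ker(\pi|_K)=0$ and $\operatorname{Tor}_i^\Lambda(\Gamma,K)=0$ for $i\ge2$. Hence $\Gamma\otimes_\Lambda-$ takes a projective resolution of $K$ to a projective resolution of $K/\pi K$ over $\Gamma$.
\end{proof}

The lemma does not apply to a $\Gamma$-module $X$, which is killed by $\pi$. It does apply to a syzygy $K$ of $X$ over $\Lambda$, and we shall see that $X$ embeds in $K/\pi K$. An embedding into a module of finite projective dimension gives no bound by itself. For $\Lambda=\Bbbk[s]$, $\pi=s^2$, $X=\Bbbk$ and $K=s\Lambda$ it is the inclusion of the socle in $K/\pi K\cong\Gamma$, which does not split. A derivation splits it.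

\begin{proposition}\label{prop:derivation}
Let $\Lambda$ be a ring of finite global dimension, $\pi\in\Lambda$ a central nonzerodivisor that is not a unit, and $\Gamma=\Lambda/\pi\Lambda$. If $\Lambda$ has a derivation $D$ with $D(\pi)=1$, then $\operatorname{gl\,dim}\Gamma\le\operatorname{gl\,dim}\Lambda-1$.
\end{proposition}

\begin{proof}
Let $n=\operatorname{gl\,dim}\Lambda$. The element $\pi$ acts injectively on projective $\Lambda$-modules and kills $\Gamma\neq0$, so $\Gamma$ is not projective and $n\ge1$.

Let $X$ be a $\Gamma$-module and choose an exact sequence of $\Lambda$-modules $0\to K\to P_0\xrightarrow{\beta}X\to0$ with $P_0$ projective. Then $\operatorname{pd}_\Lambda K\le n-1$, and $\pi$ acts injectively on $K\subset P_0$, so $\operatorname{pd}_\Gamma K/\pi K\le n-1$ by Lemma~\ref{lem:torsionfree}. It suffices to show that $X$ is a direct summand of $K/\pi K$. The snake lemma for multiplication by $\pi$, which is injective on $P_0$ and zero on $X$, gives an exact sequence of $\Gamma$-modules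
\[
0\to X\xrightarrow{\ \iota\ }K/\pi K\to P_0/\pi P_0\to X\to0,\qquad\iota(\beta(z))=[\pi z]\quad(z\in P_0).
\]
To construct a retraction of $\iota$ we need a way of dividing $\pi z$ by $\pi$. The derivation provides a thickening of $X$ on which multiplication by $\pi$ identifies the quotient $X$ with a submodule. Let $\Gamma[\varepsilon]=\Gamma\oplus\Gamma\varepsilon$ with $\varepsilon$ central and $\varepsilon^2=0$, and define
\[
\varphi\colon\Lambda\to\Gamma[\varepsilon],\qquad\varphi(\lambda)=\overline\lambda+\overline{D(\lambda)}\,\varepsilon .
\]
This is a ring homomorphism: $D(1)=0$, and $\varphi(\lambda)\varphi(\mu)=\overline{\lambda\mu}+\overline{(D(\lambda)\mu+\lambda D(\mu))}\,\varepsilon=\varphi(\lambda\mu)$. The hypothesis $D(\pi)=1$ says that $\varphi(\pi)=\varepsilon$. View the $\Gamma[\varepsilon]$-module $X[\varepsilon]=X\oplus\varepsilon X$ as a $\Lambda$-module through $\varphi$. Setting $\varepsilon=0$ is a $\Lambda$-linear surjection $X[\varepsilon]\to X$. Its kernel $\varepsilon X$ is isomorphic to $X$ through $\varepsilon x\mapsto x$, since $\varphi(\lambda)\varepsilon x=\varepsilon\overline\lambda x$.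

As $P_0$ is projective, $\beta$ lifts to a $\Lambda$-linear map $f\colon P_0\to X[\varepsilon]$. Then $f(K)\subset\varepsilon X$ and $f(\pi K)=\varepsilon f(K)=0$, so $f$ induces a $\Gamma$-linear map $g\colon K/\pi K\to\varepsilon X\cong X$. For $z\in P_0$ we have $f(z)\in\beta(z)+\varepsilon X$, hence $f(\pi z)=\varepsilon f(z)=\varepsilon\beta(z)$. This says that $g\iota=\operatorname{id}_X$.
\end{proof}

If $(\Lambda,\mathfrak m)$ is a regular local ring, $X=\Lambda/\mathfrak m$ and $P_0=\Lambda$, one may take $f(\lambda)=\varphi(\lambda)\cdot1$. Then $g\colon\mathfrak m/\pi\mathfrak m\to\Lambda/\mathfrak m$ sends $\lambda$ to $D(\lambda)\bmod\mathfrak m$; it kills $\mathfrak m^2$ and sends $\pi$ to $1$, which is the argument of Example~\ref{ex:commutative}.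

\section{Connections and the specialization theorem}\label{sec:connections}

\subsection{The obstruction to a connection}
Let $\theta$ be a derivation of a commutative ring $B$. It extends uniquely, by the quotient rule, to every localization of $B$. A \emph{$\theta$-connection} on a $B$-module $M$ is an additive map $\nabla\colon M\to M$ with $\nabla(bm)=b\nabla m+\theta(b)m$. Since $\nabla$ is not $B$-linear, we encode it as a splitting of a sequence of $B$-modules, so that depth arguments become available. Let $J(M)=M\oplus M$ with the action $b(m,m')=(bm,\,bm'+\theta(b)m)$. This is the module $M\oplus\varepsilon M$ over $B[\varepsilon]/(\varepsilon^2)$, restricted along the ring homomorphism $b\mapsto b+\theta(b)\varepsilon$. There is an exact sequence of $B$-modules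
\begin{equation}\label{eq:jets}
0\to M\xrightarrow{m'\mapsto(0,m')}J(M)\xrightarrow{(m,m')\mapsto m}M\to0,
\end{equation}
and we denote its class by $\operatorname{at}_\theta(M)\in\operatorname{Ext}^1_B(M,M)$.

\begin{lemma}\label{lem:connections}
\begin{enumerate}
\item[(a)] $M$ has a $\theta$-connection if and only if $\operatorname{at}_\theta(M)=0$.
\item[(b)] For a prime $\mathfrak q$, the image of $\operatorname{at}_\theta(M)$ in $\operatorname{Ext}^1_B(M,M)_\mathfrak q=\operatorname{Ext}^1_{B_\mathfrak q}(M_\mathfrak q,M_\mathfrak q)$ is $\operatorname{at}_\theta(M_\mathfrak q)$. In particular $M_\mathfrak q$ has a $\theta$-connection if $M$ has one.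
\item[(c)] Free modules have $\theta$-connections, and the class of modules with a $\theta$-connection is closed under finite direct sums and direct summands.
\item[(d)] If $B$ is an algebra over a ring $R_1$ and $\theta$ is $R_1$-linear, then $1\otimes\theta$ is a $\theta$-connection on $L\otimes_{R_1}B$ for every $R_1$-module $L$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An additive section of \eqref{eq:jets} has the form $m\mapsto(m,\nabla m)$. It is $B$-linear if and only if $(bm,\nabla(bm))=(bm,b\nabla m+\theta(b)m)$ for all $b,m$.

(b) The natural map $J(M)\to J(M_\mathfrak q)$ is $B$-linear and its target is a $B_\mathfrak q$-module. It induces a map from the localization of \eqref{eq:jets} to the sequence \eqref{eq:jets} for $M_\mathfrak q$ that is the identity on both ends, so the two extensions are equivalent.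

(c) The map $\theta$ is a connection on $B$, and a direct sum of connections is a connection. If $\nabla$ is a connection on $M'$ and $i\colon M\to M'$, $e\colon M'\to M$ are linear with $ei=\operatorname{id}$, then $e\nabla i(bm)=e(b\nabla im+\theta(b)im)=b\,e\nabla i(m)+\theta(b)m$.

(d) The map is well defined because $\theta$ is $R_1$-linear, and $(1\otimes\theta)(l\otimes bb')=b(l\otimes\theta(b'))+\theta(b)(l\otimes b')$.
\end{proof}

We say that a reflexive module $M$ over a normal domain $B$ satisfies $(\star)$ if
\begin{quote}
$(\star)$\quad for every prime $\mathfrak q$ of $B$ with $\operatorname{ht}\mathfrak q\le2$, the $B_\mathfrak q$-module $M_\mathfrak q$ has a $\theta$-connection.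
\end{quote}
By Lemma~\ref{lem:reflexive}(d) and Lemma~\ref{lem:connections}(c), the condition is automatic at those $\mathfrak q$ for which $B_\mathfrak q$ is regular. Crepancy propagates it to all of $\operatorname{Spec}B$.

\begin{proposition}\label{prop:codim2}
Let $B$ be a normal domain with a derivation $\theta$, and let $M\in\operatorname{ref}B$ be such that $\Lambda=\operatorname{End}_B(M)$ is MCM. Then every associated prime of $E=\operatorname{Ext}^1_B(M,M)$ has height at most two. If $M$ satisfies $(\star)$, then $M$ has a $\theta$-connection.
\end{proposition}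

\begin{proof}
Let $\operatorname{ht}\mathfrak q\ge3$ and choose an exact sequence $0\to\Omega\to B_\mathfrak q^m\to M_\mathfrak q\to0$. Applying $\operatorname{Hom}_{B_\mathfrak q}(-,M_\mathfrak q)$ gives a four-term exact sequence, which we cut into
\[
0\to\Lambda_\mathfrak q\to M_\mathfrak q^m\to I\to0,\qquad0\to I\to\operatorname{Hom}(\Omega,M_\mathfrak q)\to E_\mathfrak q\to0 .
\]
By Lemma~\ref{lem:reflexive}, $M_\mathfrak q^m$ and $\operatorname{Hom}(\Omega,M_\mathfrak q)$ have depth at least two, and $\operatorname{depth}\Lambda_\mathfrak q\ge3$ because $\Lambda$ is MCM. By (D1), $\operatorname{depth}I\ge\min(2,3-1)=2$ and then $\operatorname{depth}E_\mathfrak q\ge\min(2,2-1)=1$. So $\mathfrak q\notin\operatorname{Ass}E$.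

If $(\star)$ holds, then by Lemma~\ref{lem:connections}(a),(b) the class $\operatorname{at}_\theta(M)$ vanishes in $E_\mathfrak q$ for all $\mathfrak q$ of height at most two, hence for all $\mathfrak q\in\operatorname{Ass}E$. By (D2) it is zero.
\end{proof}

Reflexivity of $M$ gives only $\operatorname{depth}\Lambda_\mathfrak q\ge2$, and that is not enough.

\begin{example}\label{ex:koszul}
Let $B=\Bbbk[x,y,t]$, $\mathfrak m=(x,y,t)$, $\theta=\partial/\partial t$, and let $M$ be generated by $e_1,e_2,e_3$ with the single relation $xe_1+ye_2+te_3=0$. The Koszul complex of $x,y,t$ identifies $M$ with $\ker(B^3\to B)$, so $M$ is reflexive by (D1) and Lemma~\ref{lem:reflexive}(c). It satisfies $(\star)$ because $B$ is regular. If $\nabla$ were a $\theta$-connection, applying it to the relation would give $e_3=-x\nabla e_1-y\nabla e_2-t\nabla e_3\in\mathfrak mM$, whereas $e_1,e_2,e_3$ map to a basis of $M/\mathfrak mM$. So $M$ has no $\theta$-connection.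
\end{example}

\subsection{The specialization theorem}
For the rest of the paper, the \emph{standard setting} is that of Theorem~\ref{thm:general}: $R$ is a normal Gorenstein domain, $a\in R$, $T\subset R[t]$ is a multiplicative set with $g(a)\in R^\times$ for all $g\in T$, and
\[
B=T^{-1}R[t],\qquad\pi=t-a,\qquad\theta=\partial/\partial t .
\]
Then $B$ is a normal Gorenstein domain and $\theta(\pi)=1$. The condition on $T$ guarantees that $B/\pi B$ is $R$ itself and not a proper localization of it. The main example is $B=R[t^{\pm1}]$ with $a=1$.

\begin{theorem}\label{thm:specialization}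
In the standard setting, let $\Lambda=\operatorname{End}_B(M)$ be an NCCR of $B$ such that $M$ satisfies $(\star)$, and let $L=(M/\pi M)^{**}$ be the double dual over $R$. Then $\operatorname{End}_R(L)\cong\Lambda/\pi\Lambda$ is an NCCR of $R$, and $\operatorname{gl\,dim}\operatorname{End}_R(L)\le\operatorname{gl\,dim}\Lambda-1$. If $M$ is a direct sum of reflexive modules of rank one, so is $L$.
\end{theorem}

\begin{proof}
Put $\Gamma=\Lambda/\pi\Lambda$. Since $\Lambda$ is torsion-free over $B$, the element $\pi$ is a central nonzerodivisor of $\Lambda$. For a prime $\mathfrak p$ of $R$, let $\mathfrak P\ni\pi$ be its preimage in $B$, so that $R_\mathfrak p=B_\mathfrak P/\pi B_\mathfrak P$ and $\Gamma_\mathfrak p=\Lambda_\mathfrak P/\pi\Lambda_\mathfrak P$.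

\emph{$\Gamma$ is MCM over $R$.} By (D1) and (D5), $\operatorname{depth}\Gamma_\mathfrak p=\operatorname{depth}\Lambda_\mathfrak P-1\ge\dim B_\mathfrak P-1=\dim R_\mathfrak p$. In particular $\Gamma$ is torsion-free over $R$ and has depth at least two at primes of height at least two.

\emph{$\Gamma\cong\operatorname{End}_R(L)$.} The module $M/\pi M$ need not be reflexive, which is why we pass to $L$; it is reflexive by Lemma~\ref{lem:reflexive}(c). Functoriality of reduction modulo $\pi$ and of the double dual gives homomorphisms of $R$-algebras
\[
\Gamma\to\operatorname{End}_R(M/\pi M)\to\operatorname{End}_R(L).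
\]
Let $\operatorname{ht}\mathfrak p\le1$. Then $R_\mathfrak p$ is regular, so $B_\mathfrak P$ is regular of dimension at most two by (D5), and $M_\mathfrak P$ is free of rank $\rho=\operatorname{rank}M>0$ by Lemma~\ref{lem:reflexive}(d). Hence $(M/\pi M)_\mathfrak p=L_\mathfrak p$ is free of rank $\rho$, and at $\mathfrak p$ both maps are the identity of the ring of $\rho\times\rho$ matrices over $R_\mathfrak p$. Since $\operatorname{End}_R(L)$ is torsion-free, Lemma~\ref{lem:reflexive}(b) shows that the composite is an isomorphism. Taking $\mathfrak p=0$ we see that $L$ has rank $\rho$, so $L\ne0$ and $\Gamma\neq0$. If $M=\bigoplus_jM_j$, then $L=\bigoplus_j(M_j/\pi M_j)^{**}$, and the same computation shows that the $j$-th summand has the rank of $M_j$.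

\emph{Global dimension.} By Proposition~\ref{prop:codim2} there is a $\theta$-connection $\nabla$ on $M$. For $\lambda\in\Lambda$ put $D(\lambda)=\nabla\lambda-\lambda\nabla$. This additive map is $B$-linear:
\[
D(\lambda)(bm)=b\nabla\lambda m+\theta(b)\lambda m-b\lambda\nabla m-\theta(b)\lambda m=b\,D(\lambda)(m).
\]
So $D$ maps $\Lambda$ to itself. It is a derivation, since $\nabla\lambda\mu-\lambda\mu\nabla=(\nabla\lambda-\lambda\nabla)\mu+\lambda(\nabla\mu-\mu\nabla)$, and $D(b)(m)=\nabla(bm)-b\nabla m=\theta(b)m$ for $b\in B$. Thus $D(\pi)=1$, and Proposition~\ref{prop:derivation} gives $\operatorname{gl\,dim}\Gamma\le\operatorname{gl\,dim}\Lambda-1$.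
\end{proof}

The MCM property of $\Lambda$ was used twice, to identify $\Gamma$ and to globalize the connection, while finite global dimension entered only in the last line. It remains to verify $(\star)$.

\section{Toric algebras in codimension two}\label{sec:toric}

\subsection{Toric facts}
Let $\tau\subset N_\mathbb R$ be a strongly convex rational polyhedral cone.
\begin{enumerate}
\item[(T1)] $R_{\tau,N}$ is a normal domain, finitely generated over $\Bbbk$, of dimension $\operatorname{rank}N$.
\item[(T2)] The faces of $\tau^\vee$ are the cones $\tau^\vee\cap\gamma^\perp$ for the faces $\gamma$ of $\tau$. If $u\in N^\vee$ lies in the relative interior of $\tau^\vee\cap\gamma^\perp$, then $\gamma^\vee\cap N^\vee=(\tau^\vee\cap N^\vee)+\mathbb N(-u)$, so $R_{\tau,N}[\chi^{-u}]=R_{\gamma,N}$.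
\item[(T3)] The sublattice $N_\tau=\operatorname{span}(\tau)\cap N$ is a direct summand of $N$, because $N/N_\tau$ is torsion-free. If $N=N_1\oplus\mathbb Z^r$ with $\tau\subset(N_1)_\mathbb R$, then $\tau^\vee\cap N^\vee$ is the product of the corresponding monoid for $N_1$ with $\mathbb Z^r$, so $R_{\tau,N}=R_{\tau,N_1}[t_1^{\pm1},\dots,t_r^{\pm1}]$.
\end{enumerate}

\subsection{Reflexive modules along a two-dimensional cone}
At a singular prime of height two, a toric algebra is the degree zero part of a polynomial ring in two variables graded by a finite group, as $\mathcal S_0\subset\mathcal S$ in Example~\ref{ex:triangle}. We use the grading and not a group action, so that no condition on the characteristic arises. The idea is to lift a reflexive module to a graded module over the regular ring, where it becomes free.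

\begin{lemma}\label{lem:graded}
Let $H\subset\mathbb Z^2$ be a subgroup of finite index, $G=\mathbb Z^2/H$, and $\mathcal L$ a Laurent polynomial ring over $\Bbbk$ in finitely many (possibly zero) variables. Grade $\mathcal S=\mathcal L[x,y]$ by $G$, with $\mathcal L$ in degree $0$ and $x^iy^j$ in degree $(i,j)+H$. Let $\mathfrak n=(x,y)\mathcal S\cap\mathcal S_0$ and $O=(\mathcal S_0)_\mathfrak n$. Then every reflexive $O$-module is a finite direct sum of modules $(\mathcal S_h)_\mathfrak n$, $h\in G$.
\end{lemma}

\begin{proof}
Let $g=|G|$. Then $x^g,y^g\in\mathfrak n$, and $\mathcal S$ is generated over $\mathcal L[x^g,y^g]\subset\mathcal S_0$ by the monomials $x^iy^j$ with $i,j<g$. So $\mathcal S_0$ is noetherian and $\mathcal S$ is finite over it. Also $\mathcal S_0/\mathfrak n=\mathcal L=\mathcal S/(x,y)\mathcal S$. Let $C=\mathcal S\otimes_{\mathcal S_0}O=\bigoplus_hC_h$, with $C_h=(\mathcal S_h)_\mathfrak n$ and $C_0=O$. As $C$ is finite over $O$, every maximal ideal of $C$ lies over $\mathfrak nO$, so it contains $x^g,y^g$ and hence $x,y$. The quotient $C/(x,y)C$ is the fraction field $\kappa$ of $\mathcal L$, concentrated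 in degree $0$. Thus $C$ is local with maximal ideal generated by the regular sequence $x,y$, that is, regular local of dimension two.

Let $Y\ne0$ be a reflexive $O$-module and put
\[
V=\operatorname{Hom}_O(Y^*,C)=\bigoplus_{h\in G}\operatorname{Hom}_O(Y^*,C_h).
\]
This is a finitely generated $G$-graded $C$-module with $V_0=Y^{**}=Y$. Multiplication by $x$ is injective on $V$ because it is injective on $C$. Applying $\operatorname{Hom}_O(Y^*,-)$ to $0\to C\xrightarrow{x}C\to C/xC\to0$ embeds $V/xV$ in $\operatorname{Hom}_O(Y^*,C/xC)$, on which $y$ is injective. So $V$ has depth two and is free over $C$ by (D3). The quotient $V/(x,y)V$ is a graded vector space over $\kappa$. Lift a homogeneous basis to homogeneous elements $e_j\in V_{d_j}$. They generate $V$ by Nakayama's lemma, and their number is the rank of $V$, so they form a basis. Taking degree zero gives $Y=V_0=\bigoplus_jC_{-d_j}e_j$.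
\end{proof}

\begin{proposition}\label{prop:toricstar}
Let $\tau\subset(N_0)_\mathbb R$ be a strongly convex rational polyhedral cone, $R=R_{\tau,N_0}$ and $B=R[t^{\pm1}]$. Then every nonzero reflexive $B$-module $M$ satisfies $(\star)$ for $\theta=\partial/\partial t$.
\end{proposition}

\begin{proof}
By (T3), $B=R_{\tau,N}$ with $N=N_0\oplus\mathbb Z$, where $t$ corresponds to the last coordinate. Let $\mathfrak q$ be a prime with $\operatorname{ht}\mathfrak q\le2$. We first invert all monomials outside $\mathfrak q$.

Let $\Phi=\{w\in\tau^\vee\cap N^\vee:\chi^w\notin\mathfrak q\}$. Since $\mathfrak q$ is prime, for $w,w'\in\tau^\vee\cap N^\vee$ we have $w+w'\in\Phi$ if and only if $w,w'\in\Phi$. Choose $u\in\Phi$ such that the smallest face $\delta$ of $\tau^\vee$ containing $u$ has maximal dimension; then $u$ lies in the relative interior of $\delta$. For $w\in\Phi$ the smallest face containing $u+w\in\Phi$ contains both $u$ and $w$, so it equals $\delta$ by maximality, and $w\in\delta$. Thus $\Phi\subset\delta$. Write $\delta=\tau^\vee\cap\gamma^\perp$ with $\gamma$ a face of $\tau$. By (T2), $B_\gamma:=B[\chi^{-u}]=R_{\gamma,N}$,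 and $B_\mathfrak q$ is a localization of $B_\gamma$.

Let $\mathfrak n\subset B_\gamma$ be the span of the $\chi^w$ with $w\in(\gamma^\vee\setminus\gamma^\perp)\cap N^\vee$. It is an ideal, and $B_\gamma/\mathfrak n=\Bbbk[\gamma^\perp\cap N^\vee]$ is a Laurent polynomial ring in $\operatorname{rank}N-\dim\gamma$ variables, so $\mathfrak n$ is prime of height $\dim\gamma$. Each such $w$ can be written as $w_0-ju$ with $w_0\in\tau^\vee\cap N^\vee$ and $j\ge0$. Since $u\in\gamma^\perp$ and $w\notin\gamma^\perp$, we have $w_0\notin\gamma^\perp$, so $w_0\notin\Phi$ and $\chi^{w_0}\in\mathfrak q$. Hence $\mathfrak n\subset\mathfrak qB_\gamma$, and $\dim\gamma\le2$.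

Let $N_\gamma=\operatorname{span}(\gamma)\cap N_0$ and $N_0=N_\gamma\oplus\mathbb Z^c$. By (T3), $B_\gamma=R_{\gamma,N_\gamma}\otimes_\Bbbk\mathcal L$ with $\mathcal L=\Bbbk[s_1^{\pm1},\dots,s_c^{\pm1},t^{\pm1}]$. If $\dim\gamma\le1$, then $R_{\gamma,N_\gamma}$ is $\Bbbk$ or a polynomial ring in one variable, so $B_\mathfrak q$ is regular and $M_\mathfrak q$ has a connection.

Let $\dim\gamma=2$. Then $\mathfrak qB_\gamma=\mathfrak n$, as $\operatorname{ht}\mathfrak q\le2=\operatorname{ht}\mathfrak n$. Let $v_1,v_2\in N_\gamma$ be the primitive generators of the rays of $\gamma$. They form a basis of $(N_\gamma)_\mathbb R$, so $w\mapsto(\langle w,v_1\rangle,\langle w,v_2\rangle)$ maps $N_\gamma^\vee$ isomorphically onto a subgroup $H\subset\mathbb Z^2$ of finite index, and it maps $\gamma^\vee\cap N_\gamma^\vee$ onto $H\cap\mathbb N^2$. This identifies $B_\gamma$ with the ring $\mathcal S_0$ of Lemma~\ref{lem:graded} and $\mathfrak n$ with the ideal of the same name, both ideals being spanned by the monomials that involve $x$ or $y$. So $M_\mathfrak q$ is a direct sum of modules $(\mathcal S_h)_\mathfrak n$. The derivation $\partial/\partial t$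 of $\mathcal S$ preserves each $\mathcal S_h$ and restricts to $\theta$ on $\mathcal S_0$, so it is a $\theta$-connection on the $\mathcal S_0$-module $\mathcal S_h$. Lemma~\ref{lem:connections}(b),(c) give a $\theta$-connection on $M_\mathfrak q$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:faces}}
Let $\operatorname{End}_{R_P}(M')$ be an NCCR of $R_P$; in particular $R_P$ is Gorenstein.

\emph{Localization.} The cone $\sigma_F=\operatorname{Cone}(F\times\{1\})$ is a face of $\sigma_P$. Choose $u\in N_P^\vee$ in the relative interior of $\sigma_P^\vee\cap\sigma_F^\perp$. Let $N_F=\operatorname{span}(\sigma_F)\cap\mathbb Z^{n+1}$, which equals $\operatorname{span}(\sigma_F)\cap N_P$ for both choices of $N_P$, and write $N_P=N_F\oplus\mathbb Z^r$. By (T2) and (T3),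
\[
R_P[\chi^{-u}]=R_{\sigma_F,N_P}=R_0[t_1^{\pm1},\dots,t_r^{\pm1}],\qquad R_0=R_{\sigma_F,N_F}.
\]
Put $B_i=R_0[t_1^{\pm1},\dots,t_i^{\pm1}]=R_{\sigma_F,N_F\oplus\mathbb Z^i}$ for $0\le i\le r$. Each $B_i$ is a normal domain by (T1). The ring $B_r$ is Gorenstein as a localization of $R_P$, and $B_{i-1}=B_i/(t_i-1)$, so all $B_i$ are Gorenstein by (D5). By Lemma~\ref{lem:ascent}, $\operatorname{End}_{B_r}(M'[\chi^{-u}])$ is an NCCR of $B_r$.

\emph{Descent.} Suppose that $B_i=B_{i-1}[t_i^{\pm1}]$ has an NCCR $\operatorname{End}_{B_i}(M_i)$. Proposition~\ref{prop:toricstar}, with $B_{i-1}$ as $R$, shows that $M_i$ satisfies $(\star)$, and Theorem~\ref{thm:specialization} with $a=1$ gives an NCCR $\operatorname{End}_{B_{i-1}}(M_{i-1})$. After $r$ steps we obtain an NCCR $\operatorname{End}_{R_0}(L)$ of $R_0$. If $M'$ is a direct sum of modules of rank one, so are all $M_i$ and $L$.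

\emph{Comparison of $R_0$ with $R_Q$.} Let $\psi\colon\operatorname{aff}Q\to\operatorname{aff}F$ be a lattice equivalence, $v$ a vertex of $Q$, and $W_Q$ the linear space parallel to $\operatorname{aff}Q$. An element $(z,h)$ of $\operatorname{span}(\sigma_Q)\cap\mathbb Z^{k+1}$ can be written as $h(v,1)+(z-hv,0)$ with $z-hv\in W_Q\cap\mathbb Z^k$, so
\[
\operatorname{span}(\sigma_Q)\cap\mathbb Z^{k+1}=\mathbb Z(v,1)\oplus\big((W_Q\cap\mathbb Z^k)\times\{0\}\big).
\]
In the same way $N_F=\mathbb Z(\psi(v),1)\oplus((W_F\cap\mathbb Z^n)\times\{0\})$. The linear part $d\psi$ of $\psi$ maps $W_Q\cap\mathbb Z^k=(\operatorname{aff}(Q)\cap\mathbb Z^k)-v$ onto $W_F\cap\mathbb Z^n=(\operatorname{aff}(F)\cap\mathbb Z^n)-\psi(v)$. Hence the linear map with $(v,1)\mapsto(\psi(v),1)$ and $(z,0)\mapsto(d\psi(z),0)$ is an isomorphism of these lattices. It sends $(z,1)$ to $(\psi(z),1)$ for $z\in Q$, so it carries $\sigma_Q$ onto $\sigma_F$. By (T3), $R_Q\cong R_0[s_1^{\pm1},\dots,s_b^{\pm1}]$, where $b=k-\dim Q$ if $N_Q=\mathbb Z^{k+1}$ and $b=0$ for the other choice. Applying Lemma~\ref{lem:ascent} $b$ times, $\operatorname{End}_{R_Q}(L\otimes_{R_0}R_Q)$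 is an NCCR of $R_Q$, and it is toric if $\operatorname{End}_{R_P}(M')$ is. \qed

\section{General rings in codimension two}\label{sec:general}

Without a toric structure there is no regular cover from which to classify reflexive modules. What remains is the finite global dimension of $\operatorname{End}_B(M)$, which was not used in Proposition~\ref{prop:toricstar}. In dimension two it is a very strong condition: it forces every reflexive module to be a summand of a sum of copies of $M$. We first record the self-duality mentioned in the introduction.

\begin{lemma}\label{lem:trace}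
Let $S$ be a normal domain, $0\ne M\in\operatorname{ref}S$ and $\Lambda=\operatorname{End}_S(M)$. Then $\Lambda\cong\operatorname{Hom}_S(\Lambda,S)$ as right $\Lambda$-modules, where $(f\nu)(\mu)=f(\nu\mu)$ for $f\in\operatorname{Hom}_S(\Lambda,S)$.
\end{lemma}

\begin{proof}
Let $K$ be the fraction field and $\operatorname{tr}$ the trace on $\operatorname{End}_K(M\otimes K)\supset\Lambda$. For $\operatorname{ht}\mathfrak p\le1$ the module $M_\mathfrak p$ is free, so $\operatorname{tr}(\Lambda)\subset S_\mathfrak p$, and therefore $\operatorname{tr}(\Lambda)\subset S$. The map $\lambda\mapsto(\mu\mapsto\operatorname{tr}(\lambda\mu))$ is right $\Lambda$-linear. At such $\mathfrak p$ it is an isomorphism, since it sends the matrix unit $E_{ij}$ to the linear form dual to $E_{ji}$. Both modules are torsion-free, and $\Lambda$ has depth at least two at primes of height at least two by Lemma~\ref{lem:reflexive}(a),(c). Lemma~\ref{lem:reflexive}(b) applies.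
\end{proof}

\begin{lemma}\label{lem:dim2}
Let $S$ be a normal Gorenstein local domain of dimension two.
\begin{enumerate}
\item[(a)] If $0\ne M\in\operatorname{ref}S$ and $\operatorname{gl\,dim}\operatorname{End}_S(M)<\infty$, then $\operatorname{ref}S=\operatorname{add}M$.
\item[(b)] If $\operatorname{ref}S=\operatorname{add}L$, then $\operatorname{gl\,dim}\operatorname{End}_S(L)\le2$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:reflexive}(c), reflexive modules are MCM. Conversely an MCM module satisfies the conditions of that lemma, since by (D4) depth at least two at the maximal ideal implies depth at least one at primes of height one. So $\operatorname{ref}S$ consists of the modules of depth at least two.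

(a) Let $\Lambda=\operatorname{End}_S(M)$, $Y\in\operatorname{ref}S$, and $X=\operatorname{Hom}_S(M,Y)$, a right $\Lambda$-module under composition. Both $\Lambda$ and $X$ are MCM over $S$ by Lemma~\ref{lem:reflexive}(a). We show that $X$ is projective, and then transfer this to $Y$.

Let $P_\bullet\to X$ be a finite resolution by finitely generated projective right $\Lambda$-modules, of minimal length $n$. By Lemma~\ref{lem:trace} and the tensor-Hom adjunction,
\[
\operatorname{Hom}_\Lambda(P_\bullet,\Lambda)\cong\operatorname{Hom}_\Lambda(P_\bullet,\operatorname{Hom}_S(\Lambda,S))\cong\operatorname{Hom}_S(P_\bullet,S).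
\]
Each $P_i$ is a summand of some $\Lambda^m$, hence MCM, so $\operatorname{Ext}^j_S(P_i,S)=0$ for $j>0$ by (D4); this is where the Gorenstein hypothesis is used. Therefore the complex on the right computes $\operatorname{Ext}^i_S(X,S)$, and $\operatorname{Ext}^i_\Lambda(X,\Lambda)\cong\operatorname{Ext}_S^i(X,S)=0$ for $i>0$, again by (D4). Suppose $n>0$. Then $\operatorname{Ext}^n_\Lambda(X,P_n)=0$ because $P_n\in\operatorname{add}\Lambda$, so the identity of $P_n$ factors through the injection $P_n\to P_{n-1}$. This injection splits, $P_{n-1}/P_n$ is projective, and the resolution can be shortened, a contradiction. So $X$ is a direct summand of $\Lambda^m=\operatorname{Hom}_S(M,M^m)$ for some $m$.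

For $Y_1,Y_2\in\operatorname{ref}S$ consider the natural map
\[
\operatorname{Hom}_S(Y_1,Y_2)\to\operatorname{Hom}_\Lambda\big(\operatorname{Hom}_S(M,Y_1),\operatorname{Hom}_S(M,Y_2)\big).
\]
At a prime $\mathfrak p$ of height at most one, $M_\mathfrak p$ is free and nonzero, so $\operatorname{Hom}(M_\mathfrak p,-)$ is the Morita equivalence between $S_\mathfrak p$ and the matrix ring $\Lambda_\mathfrak p$, and the map is an isomorphism at $\mathfrak p$. The source is torsion-free of depth at least two, and the target is torsion-free because $\operatorname{Hom}_S(M,Y_2)$ is. By Lemma~\ref{lem:reflexive}(b) the map is bijective, so $\operatorname{Hom}_S(M,-)$ is fully faithful on $\operatorname{ref}S$. Hence the maps $X\to\Lambda^m\to X$ with composite $\operatorname{id}_X$ come from maps $Y\to M^m\to Y$ with composite $\operatorname{id}_Y$, and $Y\in\operatorname{add}M$. The inclusion $\operatorname{add}M\subset\operatorname{ref}S$ holds because sums and summands of reflexive modules are reflexive.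

(b) Let $\Lambda=\operatorname{End}_S(L)$ and let $X$ be a finitely generated right $\Lambda$-module with presentation $\Lambda^a\to\Lambda^b\to X\to0$. The first map is left multiplication by a matrix over $\Lambda$, so it is $\operatorname{Hom}_S(L,\alpha)$ for a map $\alpha\colon L^a\to L^b$, and its kernel is $\operatorname{Hom}_S(L,K)$ with $K=\ker\alpha$. The image of $\alpha$ is torsion-free, so it has depth at least one, and $\operatorname{depth}K\ge2$ by (D1). Thus $K\in\operatorname{ref}S=\operatorname{add}L$, the module $\operatorname{Hom}_S(L,K)$ is projective, and $\operatorname{pd}X\le2$. Now use (G1).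
\end{proof}

\begin{example}\label{ex:A1nccr}
Let $A=\Bbbk[x^2,xy,y^2]\cong\Bbbk[u,v,w]/(uw-v^2)$, a normal Gorenstein domain of dimension two, and $L=A\oplus A_1$. The module $A_1\cong xA_1=x\Bbbk[x,y]\cap A$ is a prime ideal of height one, hence reflexive of rank one, and $\Lambda=\operatorname{End}_A(L)$ is MCM by Lemma~\ref{lem:reflexive}(a). At $\mathfrak m=(x^2,xy,y^2)$, Lemma~\ref{lem:graded} with $H=\{(i,j):i\equiv j\bmod2\}$ and $\mathcal L=\Bbbk$ gives $\operatorname{ref}A_\mathfrak m=\operatorname{add}L_\mathfrak m$, so $\operatorname{gl\,dim}\Lambda_\mathfrak m\le2$ by Lemma~\ref{lem:dim2}(b). Any other maximal ideal omits $x^2$ or $y^2$, and $A[x^{-2}]=\Bbbk[x^{\pm2},y/x]$ and $A[y^{-2}]=\Bbbk[y^{\pm2},x/y]$ are regular; there $L$ is free and $\Lambda$ is a matrix ring over a regular local ring of dimension two. By (G3), $\Lambda$ is an NCCR.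
\end{example}

Lemma~\ref{lem:dim2}(a) is symmetric in a useful way: any two modules to which it applies lie in the additive closure of each other. To find a connection on $M_\mathfrak q$ it therefore suffices to find \emph{one} such module over $B_\mathfrak q$ that is extended from $R$. We obtain it by going down to $R_\mathfrak p$ and up again.

\begin{proposition}\label{prop:generalstar}
In the standard setting, if $\operatorname{End}_B(M)$ is an NCCR of $B$, then $M$ satisfies $(\star)$.
\end{proposition}

\begin{proof}
Let $\operatorname{ht}\mathfrak q\le2$ and $\mathfrak p=\mathfrak q\cap R$. Then $B_\mathfrak q$ is a localization of $R_\mathfrak p[t]$ at a prime containing $\mathfrak pR_\mathfrak p[t]$, which is a prime of height $\operatorname{ht}\mathfrak p$. If $\operatorname{ht}\mathfrak p\le1$, then $R_\mathfrak p$ and hence $B_\mathfrak q$ are regular, and $M_\mathfrak q$ has a connection. Otherwise $\operatorname{ht}\mathfrak p=\operatorname{ht}\mathfrak q=2$ and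
\[
S:=B_\mathfrak q=R_\mathfrak p[t]_{\mathfrak pR_\mathfrak p[t]} .
\]
Both $R_\mathfrak p$ and $S$ are normal Gorenstein local domains of dimension two, and $R_\mathfrak p\to S\to\widehat S$ are flat local maps, so the completion $\widehat S$ is faithfully flat over $R_\mathfrak p$. By (G3) and Lemma~\ref{lem:dim2}(a), $\operatorname{ref}S=\operatorname{add}M_\mathfrak q$.

\emph{Going down: there is $L\in\operatorname{ref}R_\mathfrak p$ with $\operatorname{ref}R_\mathfrak p=\operatorname{add}L$.} We pass to $\widehat S$ because the Krull--Schmidt theorem holds for finitely generated modules over a complete local ring. Let $X_1,\dots,X_n$ be the pairwise non-isomorphic indecomposable summands of $M_\mathfrak q\otimes_S\widehat S$. For $Y\in\operatorname{ref}R_\mathfrak p$ we have $Y\otimes S\in\operatorname{ref}S=\operatorname{add}M_\mathfrak q$, so $Y\otimes\widehat S$ is a direct sum of copies of the $X_i$. Let $\Sigma(Y)\subset\{1,\dots,n\}$ be the set of indices that occur, and choose $L\in\operatorname{ref}R_\mathfrak p$ with $|\Sigma(L)|$ maximal. Since $\Sigma(L\oplus Y)=\Sigma(L)\cup\Sigma(Y)$, maximality gives $\Sigma(Y)\subset\Sigma(L)$,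 and so $Y\otimes\widehat S\in\operatorname{add}(L\otimes\widehat S)$ for all $Y\in\operatorname{ref}R_\mathfrak p$.

This descends. Over any commutative ring, $Y\in\operatorname{add}L$ if and only if $\operatorname{id}_Y=\sum_jf_jg_j$ for finitely many maps $g_j\colon Y\to L$ and $f_j\colon L\to Y$, that is, if and only if $\operatorname{id}_Y$ lies in the image of the composition map
\[
c\colon\operatorname{Hom}(L,Y)\otimes\operatorname{Hom}(Y,L)\to\operatorname{End}(Y).
\]
The image is an ideal of $\operatorname{End}(Y)$, so the condition says that $c$ is surjective. The map $c$ for $Y\otimes\widehat S$ and $L\otimes\widehat S$ is $c\otimes_{R_\mathfrak p}\widehat S$ by flat base change, and it is surjective. By faithful flatness $c$ is surjective, so $Y\in\operatorname{add}L$. Taking $Y=R_\mathfrak p$ shows that $L\neq0$.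

\emph{Going up.} By Lemma~\ref{lem:dim2}(b), $\operatorname{gl\,dim}\operatorname{End}_{R_\mathfrak p}(L)\le2$. The algebra $\operatorname{End}_S(L\otimes S)=\operatorname{End}_{R_\mathfrak p}(L)\otimes S$ is a central localization of $\operatorname{End}_{R_\mathfrak p}(L)[t]$, so its global dimension is at most three by (G2) and (G3). Lemma~\ref{lem:dim2}(a), applied to the nonzero reflexive module $L\otimes S$, gives $M_\mathfrak q\in\operatorname{ref}S=\operatorname{add}(L\otimes S)$. Since $\theta$ is $R_\mathfrak p$-linear, $L\otimes_{R_\mathfrak p}S$ has a $\theta$-connection by Lemma~\ref{lem:connections}(d), and then $M_\mathfrak q$ has one by Lemma~\ref{lem:connections}(c).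
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
If $\operatorname{End}_B(M)$ is an NCCR of $B$, then $M$ satisfies $(\star)$ by Proposition~\ref{prop:generalstar}, and Theorem~\ref{thm:specialization} gives the precise statement. Conversely, an NCCR of $R$ yields one of $B$ by Lemma~\ref{lem:ascent}. For the last assertion, note that polynomial and Laurent polynomial rings over $R$ are again normal Gorenstein domains. Adjoin one variable at a time, using $T=\{1\}$, $a=0$ for $R[t]$ and $T=\{t^i:i\ge0\}$, $a=1$ for $R[t^{\pm1}]$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:pyramid}]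
Let $R$ be a toric algebra and $B$ a polynomial or Laurent polynomial ring over $R$. If one of the two rings has an NCCR, it is Gorenstein, and then so is the other, by (D5) in one direction and by ascent to $R[t]$ and localizations in the other. So Theorem~\ref{thm:general} applies: $R$ has an NCCR if and only if $B$ has one. By (T3), the two choices of $N_P$ give algebras that differ by Laurent variables, so we may take the full lattices $\mathbb Z^{n+1}$ and $\mathbb Z^{n+2}$.

The cone over $\operatorname{Pyr}(P)$ is generated by the vectors $(z,0,1)$ with $z\in P$ and by $e=(w,1,1)$. We have $\mathbb Z^{n+2}=(\mathbb Z^n\times\{0\}\times\mathbb Z)\oplus\mathbb Ze$, and in this decomposition the cone is $\sigma_P\times\mathbb R_{\ge0}e$. The monoid of lattice points of its dual is $(\sigma_P^\vee\cap\mathbb Z^{n+1})\times\mathbb N$, so $R_{\operatorname{Pyr}(P)}=R_P[t]$.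
\end{proof}

\begin{thebibliography}{9}

\bibitem{MS}
Aimeric Malter and Artan Sheshmani,
\emph{Non-commutative crepant resolutions for (almost) simplicial toric algebras},
arXiv:2602.21802 (2026).

\end{thebibliography}
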